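\title{Word metrics on the integers defined by powers of a base, and the infinite Hamming cube}

\begin{abstract}
For an integer $a\ge 2$ let $d_A$ be the word metric on $\mathbf Z$ defined by the generating set $A=\{1,a,a^2,\dots\}$. The identity map is a bi-Lipschitz equivalence between the metrics of two bases $a$ and $b$ only when $a^m=b^n$ for some positive integers $m,n$. We show that the metric spaces themselves are always bi-Lipschitz equivalent: for every $a\ge2$ the space $(\mathbf Z,d_A)$ is bi-Lipschitz equivalent to the space $X$ of finitely supported $0$--$1$ sequences with the Hamming metric. The proof codes the integers by a space $V$ of sequences in which a carry of any length is visible in at most three places, and then shows that $V$ is equivalent to $V\times X$ and that $V\times X$ is equivalent to $X$. The method also covers mixed-radix generating sets with bounded ratios, the groups $\mathbf Z[1/a]$, and direct sums of countable sets with the Hamming metric.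
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Gamma$ be an abelian group and $S$ a generating set. The \emph{word length} $\ell_S(x)$ of $x\in\Gamma$ is the least $k\ge0$ such that $x=\varepsilon_1s_1+\dots+\varepsilon_ks_k$ with $s_t\in S$ and $\varepsilon_t\in\{1,-1\}$. Equivalently, it is the least value of $\sum_s|c_s|$ over all ways of writing $x=\sum_{s\in S}c_ss$ with integer coefficients, almost all zero. The \emph{word metric} is $d_S(x,y)=\ell_S(x-y)$. A map $f$ from a metric space $(Y,d)$ \emph{onto} a metric space $(Y',d')$ is a \emph{bi-Lipschitz equivalence with constant $K\ge1$} if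
\[
\frac1K\,d(y_1,y_2)\le d'(f(y_1),f(y_2))\le K\,d(y_1,y_2)\qquad\text{for all }y_1,y_2\in Y .
\]
Such a map is a bijection, its inverse has the same constant, and constants multiply under composition. We write $Y\cong Y'$ when such a map exists; this is an equivalence relation.

If $S$ and $S'$ both generate $\Gamma$, then $\ell_{S'}\le K\ell_S$ holds exactly when every element of $S$ has $S'$-length at most $K$. For finite generating sets the identity map is therefore always a bi-Lipschitz equivalence. For infinite ones this becomes an arithmetic question. Fix integers $a,b\ge2$, let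
\[
A=\{a^i\}_{i\ge0},\qquad B=\{b^j\}_{j\ge0},
\]
and let $d_A,d_B$ be the corresponding word metrics on $\mathbf Z$. The length $\ell_A(x)$ counts the signed powers of $a$ needed to write $x$. It can be far smaller than the digit sum: for $a=2$ and $n\ge2$ the number $2^n-1$ has $n$ binary digits equal to $1$ but length $2$. If $a^m=b^n=c$, then $A$ and $\{c^i\}$ define equivalent metrics, because each $a^i$ is a sum of at most $a^{m-1}$ copies of a power of $c$; the same holds for $B$, and so the identity is a bi-Lipschitz equivalence $(\mathbf Z,d_A)\to(\mathbf Z,d_B)$. It is a known result that this condition is also necessary: \emph{the identity map is a bi-Lipschitz equivalence from $(\mathbf Z,d_A)$ to $(\mathbf Z,d_B)$ if and only if $a^m=b^n$ for some positive integers $m,n$}. We do not use this result; it is the background for the following problem of Nathanson \cite{Nathanson}.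

\medskip
\noindent\textbf{Problem.} \emph{Is there some map $f:\mathbf Z\to\mathbf Z$ that is a bi-Lipschitz equivalence from $(\mathbf Z,d_A)$ to $(\mathbf Z,d_B)$, in particular when $a^m\ne b^n$ for all positive integers $m,n$?}
\medskip

One might guess that the answer is again governed by the equation $a^m=b^n$. The most obvious maps other than the identity translate blocks of $m$ digits in base $a$ into blocks of $n$ digits in base $b$, and such a translation is a bijection only if $a^m=b^n$. On the other hand, every ball of radius $1$ in $(\mathbf Z,d_A)$ is infinite, so counting points in balls cannot tell two bases apart. It turns out that these infinite balls leave enough room to remove the arithmetic obstruction altogether.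

Let $\mathbf N=\{0,1,2,\dots\}$, let $X$ be the set of finitely supported functions $\mathbf N\to\{0,1\}$, and let $H$ denote Hamming distance, the number of places where two sequences differ. We call $(X,H)$ the \emph{infinite Hamming cube}.

\begin{theorem}\label{thm:main}
For every integer $a\ge2$, the space $(\mathbf Z,d_A)$, $A=\{a^i\}_{i\ge0}$, is bi-Lipschitz equivalent to $(X,H)$. Hence $(\mathbf Z,d_A)$ and $(\mathbf Z,d_B)$ are bi-Lipschitz equivalent for all $a,b\ge2$.
\end{theorem}

Theorem \ref{thm:main} is the case $g_i=a^i$, $C=a$ of part (a) of the next theorem, which costs no more to prove.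

\begin{theorem}\label{thm:general}
Each of the following spaces is bi-Lipschitz equivalent to $(X,H)$, and hence to $(\mathbf Z,d_A)$ for every $a\ge2$.
\begin{enumerate}
\item[(a)] $\mathbf Z$ with the word metric of $\{g_i\}_{i\ge0}$, where $g_0=1$, $g_i\mid g_{i+1}$ and $2\le g_{i+1}/g_i\le C$ for all $i$, with $C$ a constant.
\item[(b)] $\mathbf Z[1/a]$ with the word metric of $\{a^i\}_{i\in\mathbf Z}$, for any integer $a\ge2$.
\item[(c)] $\bigoplus_{i\ge1}F_i$ with the Hamming metric, for any pointed countable sets $F_i$ with $|F_i|\ge2$. Here $\bigoplus_iF_i$ is the set of sequences $(u_i)$, $u_i\in F_i$, with $u_i$ equal to the base point for all but finitely many $i$.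
\item[(d)] Any finite product, with the sum metric, of spaces from \textup{(a)--(c)}.
\end{enumerate}
In particular, $(\mathbf Z,d_A)\times(\mathbf Z,d_B)\cong(\mathbf Z,d_A)\cong(\mathbf Z,d_B)$ for all $a,b\ge2$.
\end{theorem}

Two difficulties have to be overcome. The first is a mismatch of cardinalities, such as $3^m\ne2^n$; it is already present in part (c), where there is no arithmetic, and it is resolved in Sections \ref{sec:matching} and \ref{sec:absorb}. The second is the carry: adding one generator can change arbitrarily many digits. Section \ref{sec:code} codes the group by a space $V$ of sequences in which long carries are hidden. The price is that $V$ is cut out of a direct sum by a rule that acts over unbounded distances, and Section \ref{sec:unfold} removes this rule. The proof is the chain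
\[
(\mathbf Z,d_A)\;\cong\;V\;\cong\;V\times X\;\cong\;X .
\]

\section{Matching at distance one}\label{sec:matching}

\subsection*{Conventions}
Countable means finite or countably infinite. All metrics take integer values, so distinct points are at distance at least $1$; this is what turns an additive error into a multiplicative one. Products carry the sum metric, and a set without further structure carries the discrete metric $[u\ne u']$, equal to $1$ if $u\neq u'$ and to $0$ otherwise. For pointed metric spaces $(M_i,d_i)$ indexed by a countable set $I$, the direct sum $\bigoplus_{i\in I}M_i$ is the set of families $(m_i)$ with $m_i$ equal to the base point for all but finitely many $i$, with metric $\sum_id_i(m_i,m_i')$. For discrete $M_i$ this is the Hamming metric. The base point of $X$ is $0$. We use three facts.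
\begin{enumerate}
\item[(S1)] If $\varphi_i:M_i\to M_i'$ are bi-Lipschitz equivalences with a common constant $K$ that preserve base points, then $\bigoplus\varphi_i$ is a bi-Lipschitz equivalence with constant $K$: base points go to base points in both directions, and the inequalities add up.
\item[(S2)] $\bigl(\bigoplus M_i\bigr)\times\bigl(\bigoplus M_i'\bigr)$ is isometric to $\bigoplus(M_i\times M_i')$.
\item[(S3)] For a countably infinite set $E$, the space $X_E$ of finitely supported functions $E\to\{0,1\}$ is isometric to $X$. Taking $E=I\times\mathbf N$ shows that $\bigoplus_{i\in I}X$ is isometric to $X$ for every nonempty countable $I$; in particular $X\times X$ is isometric to $X$.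
\end{enumerate}

\subsection*{The matching lemma}
Call a nonempty metric space \emph{ample} if every closed ball of radius $1$ in it is infinite. The cube $X_E$ is ample, since any one coordinate may be flipped. Every bijection in this paper that is not given by a formula comes from the following back-and-forth argument.

\begin{lemma}\label{lem:match}
Let $(W,\rho)$ be ample, let $S,T$ be countable sets, and let $p:S\to W$ and $p':T\to W$ be onto. Then there is a bijection $\beta:S\to T$ with $\rho\bigl(p(s),p'(\beta(s))\bigr)\le1$ for all $s\in S$. If $p(s_0)=p'(t_0)$, we may require $\beta(s_0)=t_0$.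
\end{lemma}

\begin{proof}
Call $s\in S$ and $t\in T$ partners if $\rho(p(s),p'(t))\le1$. The unit ball about $p(s)$ is infinite and $p'$ is onto, so every $s$ has infinitely many partners; by symmetry so does every $t$. Enumerate the countably infinite sets $S$ and $T$, and start from the matching $\{(s_0,t_0)\}$ or from the empty matching. Alternately match the first unmatched $s\in S$ with an unmatched partner, and the first unmatched $t\in T$ with an unmatched partner. At each stage only finitely many elements are matched, so an unmatched partner exists, and every element of $S$ and of $T$ is eventually matched.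
\end{proof}

Ampleness cannot be dropped. For $W=\mathbf Z$ with the usual metric, a bijection $\beta:\mathbf Z\times\{0,1\}\to\mathbf Z$ with $|\beta(n,e)-n|\le r$ would send the $2N$ points of $\{1,\dots,N\}\times\{0,1\}$ into a set of $N+2r$ points, which is impossible for $N>2r$.

\begin{example}[one bit for one flip]\label{ex:bit}
Let $E$ be countably infinite. Lemma \ref{lem:match}, with $p$ the identity of $X_E$ and $p'$ the projection $X_E\times\{0,1\}\to X_E$, gives a bijection
\begin{equation}\label{eq:beta}
\beta_E:X_E\to X_E\times\{0,1\},\qquad \beta_E(0)=(0,0),\qquad \beta_E(b)=(b',f)\ \Rightarrow\ H(b,b')\le1 .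
\end{equation}
For $E=\mathbf N$ one can be written down by hand. Identify $b\in X$ with its support, and let the children of $b$ be the sets $b\cup\{n\}$ with $n$ larger than every element of $b$, ordered by $n$. Every nonempty set is a child of exactly one set. Declare recursively that $\emptyset$ stays, that the first child of a staying set and the first two children of a moving set move, and that all other children stay. If $b$ stays, send $b$ to $(b,0)$ and its first child to $(b,1)$; if $b$ moves, send its first two children to $(b,0)$ and $(b,1)$. Thus
\[
\emptyset\mapsto(\emptyset,0),\quad\{0\}\mapsto(\emptyset,1),\quad\{0,1\}\mapsto(\{0\},0),\quad\{0,2\}\mapsto(\{0\},1),\quad\{1\}\mapsto(\{1\},0),\quad\{1,2\}\mapsto(\{1\},1).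
\]
Each set receives one image and each pair $(b,f)$ is hit once. A free bit has been extracted from $b$ at the cost of changing at most one coordinate.
\end{example}

The next lemma says that a map onto an ample space that respects distances up to an additive error can be corrected to a bi-Lipschitz bijection.

\begin{lemma}\label{lem:correct}
Let $(Y,d)$ and $(W,\rho)$ be countable, with $W$ ample, and let $p:Y\to W$ be onto with
\[
\rho(p(y),p(y'))\le\lambda\,d(y,y'),\qquad d(y,y')\le\mu\,\bigl(\rho(p(y),p(y'))+1\bigr)\qquad(y,y'\in Y).
\]
Then for any $y_0\in Y$ there is a bijection $f:Y\to W$ with $f(y_0)=p(y_0)$ and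
\[
\rho(f(y),f(y'))\le(\lambda+2)\,d(y,y'),\qquad d(y,y')\le4\mu\,\rho(f(y),f(y')) .
\]
\end{lemma}

\begin{proof}
Lemma \ref{lem:match}, with $p'$ the identity of $W$, gives a bijection $f$ with $f(y_0)=p(y_0)$ and $\rho(p(y),f(y))\le1$ for all $y$. Let $y\ne y'$. Then $d(y,y')\ge1$ and $\rho(f(y),f(y'))\ge1$, while $\rho(f(y),f(y'))$ and $\rho(p(y),p(y'))$ differ by at most $2$. Hence $\rho(f(y),f(y'))\le\lambda d(y,y')+2\le(\lambda+2)d(y,y')$ and $d(y,y')\le\mu(\rho(f(y),f(y'))+3)\le4\mu\,\rho(f(y),f(y'))$.
\end{proof}

\begin{corollary}\label{cor:sum}
Let $I$ be countably infinite and let $F_i$, $i\in I$, be pointed countable sets. Then $\bigoplus_{i\in I}(F_i\times X)\cong X$.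
\end{corollary}

\begin{proof}
The projection $F_i\times X\to X$ satisfies the hypotheses of Lemma \ref{lem:correct} with $\lambda=\mu=1$. So there are equivalences $F_i\times X\to X$ with constant $4$, independent of $i$ and of the size of $F_i$, that preserve base points. Apply (S1) and (S3).
\end{proof}

\section{Absorbing a cube: the case without carries}\label{sec:absorb}

Consider $U=\bigoplus_{i\ge1}\{0,1,2\}$ with the Hamming metric. Writing $0,1,2$ as $00,10,01$ embeds $U$ in $X$ and at most doubles distances, but the block $11$ never occurs, and no translation of blocks is bijective since $3^m\ne2^n$. Corollary \ref{cor:sum} shows that the mismatch disappears once every site carries its own copy of $X$: by (S3) and (S2), $U\times X\cong\bigoplus_i(\{0,1,2\}\times X)\cong X$. What remains is to show that $U\cong U\times X$, that is, to find a whole cube inside $U$ without disturbing $U$.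

Example \ref{ex:bit} extracts one bit at the cost of one flip, and we need infinitely many bits. Extracting them all with one application of Lemma \ref{lem:match} would leave no control on the distance between the bit strings extracted from two nearby sequences. So we cut the set of sites into infinitely many infinite blocks and extract one bit from each. Two sequences then incur an error only in the blocks where they differ, and there are at most as many such blocks as their distance. We state the result in a form that will also apply to the space $V$ of Section \ref{sec:code}.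

Let $I$ be countably infinite and let $F_i$, $i\in I$, be sets with base point $z_i$ and a second point $o_i\ne z_i$. A subset $U\subset\bigoplus_{i\in I}F_i$ is \emph{swap-closed} if, for every $u\in U$ and every site $i$ with $u_i\in\{z_i,o_i\}$, the sequence obtained by replacing $u_i$ with the other element of $\{z_i,o_i\}$ lies in $U$. A nonempty swap-closed set is ample, because $u_i=z_i$ at infinitely many sites.

\begin{proposition}\label{prop:absorb}
If $U$ is swap-closed, then $U\cong U\times X$.
\end{proposition}

\begin{proof}
Partition $I=\bigsqcup_{j\in\mathbf N}N_j$ into infinite sets, write $H_j$ for the number of sites of $N_j$ at which two sequences differ, and fix a bijection $\beta_E$ as in \eqref{eq:beta} for every cofinite subset $E$ of every $N_j$. For $u\in U$ let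
\[
E_j(u)=\{i\in N_j:\ u_i\in\{z_i,o_i\}\},
\]
a cofinite subset of $N_j$, and let $b_j(u)\in X_{E_j(u)}$ take the value $1$ exactly where $u_i=o_i$. Put $(b_j',f_j)=\beta_{E_j(u)}(b_j(u))$. Let $u'$ agree with $u$ outside the sets $E_j(u)$, and for $i\in E_j(u)$ let $u_i'$ be $z_i$ or $o_i$ according as $b_j'(i)$ is $0$ or $1$. Define $\Theta(u)=(u',f)$ with $f=(f_j)_{j\in\mathbf N}$. By \eqref{eq:beta}, $H_j(u,u')\le1$ for every $j$.

\emph{$\Theta$ maps $U$ to $U\times X$.} For all but finitely many $j$ the sequence $u$ equals the base point throughout $N_j$, and then $b_j(u)=0$, $b_j'=0$, $f_j=0$. So $f\in X$, and $u'$ arises from $u$ by finitely many swaps, whence $u'\in U$.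

\emph{$\Theta$ is bijective.} The construction changes neither the sets $E_j$ nor the symbols outside them. Given $(u',f)\in U\times X$, put $b_j=\beta^{-1}_{E_j(u')}(b_j(u'),f_j)$ and let $u$ be obtained from $u'$ by writing $b_j$ on $E_j(u')$ in the symbols $z_i,o_i$. For all but finitely many $j$ we have $b_j=\beta_{N_j}^{-1}(0,0)=0$, so $u$ arises from $u'$ by finitely many swaps and lies in $U$. Block by block, this map and $\Theta$ are inverse to each other.

\emph{$\Theta$ is bi-Lipschitz.} Let $\Theta(u)=(u',f)$ and $\Theta(\bar u)=(\bar u',\bar f)$. The restriction of $u$ to $N_j$ determines, and is determined by, the restriction of $u'$ to $N_j$ together with $f_j$. Let $J$ be the set of $j$ such that $u\ne\bar u$ on $N_j$; it is also the set of $j$ such that $u'\ne\bar u'$ on $N_j$ or $f_j\ne\bar f_j$. Hence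
\[
|J|\le H(u,\bar u)\qquad\text{and}\qquad|J|\le H(u',\bar u')+H(f,\bar f).
\]
Blocks outside $J$ contribute to neither distance. For $j\in J$ the numbers $H_j(u,\bar u)$ and $H_j(u',\bar u')$ differ by at most $2$, and $|f_j-\bar f_j|\le1$. Therefore
\begin{gather*}
H(u',\bar u')+H(f,\bar f)\le H(u,\bar u)+3|J|\le4H(u,\bar u),\\
H(u,\bar u)\le H(u',\bar u')+2|J|\le3\bigl(H(u',\bar u')+H(f,\bar f)\bigr).\qedhere
\end{gather*}
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:general}(c)]
Choose in each $F_i$ a point $o_i$ other than the base point. The full direct sum is swap-closed, so Proposition \ref{prop:absorb}, (S3), (S2) and Corollary \ref{cor:sum} give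
\[
\bigoplus F_i\;\cong\;\Bigl(\bigoplus F_i\Bigr)\times X\;\cong\;\bigoplus(F_i\times X)\;\cong\;X.\qedhere
\]
\end{proof}

The hypothesis $|F_i|\ge2$ provides the points $o_i$. If all but finitely many $F_i$ were single points, the sum would have finite diameter, unlike $X$.

\section{Hiding the carry}\label{sec:code}

We treat parts (a) and (b) of Theorem \ref{thm:general} together. In case (a) let $\Gamma=\mathbf Z$ and $J=\mathbf N$. In case (b) let $\Gamma=\mathbf Z[1/a]$, $J=\mathbf Z$, $g_i=a^i$ and $C=a$. In both cases put
\[
G_i=g_{3i},\qquad q_i=G_{i+1}/G_i\qquad(i\in J),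
\]
so that $q_i$ is an integer with $8\le q_i\le C^3$. For Theorem \ref{thm:main}, $G_i=q^i$ and $q_i=q=a^3$, and the reader may keep this case in mind. Every $G_i$ is one of the $g_j$, and $g_{3i+e}$ with $0\le e\le2$ is a sum of $g_{3i+e}/g_{3i}\le C^2$ copies of $G_i$. So the identity map is a bi-Lipschitz equivalence between the word metrics of $\{g_i\}$ and $\{G_i\}$, and it suffices to study the word metric $d$ of $\{G_i\}_{i\in J}$. Of the inequality $q_i\ge8$ only $q_i\ge5$ is used.

\subsection*{Digits and carries}
Let $\Delta_i=\{-1,0,1,\dots,q_i-2\}$, a complete residue system modulo $q_i$. We start at $-1$ so that negative numbers have finite expansions and so that $0$ is neither the largest nor the smallest digit.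

\begin{lemma}\label{lem:digits}
Every $x\in\Gamma$ has a unique expansion $x=\sum_{i\in J}d_i(x)G_i$ with $d_i(x)\in\Delta_i$, almost all zero.
\end{lemma}

\begin{proof}
In case (a), put $x_0=x$, let $d_i\in\Delta_i$ be congruent to $x_i$ modulo $q_i$, and put $x_{i+1}=(x_i-d_i)/q_i$. These choices are forced: in any expansion $G_0=1$ and $q_0=G_1$ divides $G_i$ for $i\ge1$, so $d_0\equiv x\pmod{q_0}$, and $x_1=\sum_{i\ge1}d_iG_i/G_1$ is an expansion of the same kind for the ratios $q_1,q_2,\dots$. If $x_i\ne0$, then $|x_{i+1}|\le(|x_i|+q_i-2)/q_i<|x_i|$, because $q_i-2<(q_i-1)|x_i|$. So the process reaches $0$, after which all digits vanish. In case (b), where $G_i=q^i$, take $n$ with $q^nx\in\mathbf Z$. Expansions of $x$ with no digits below place $-n$ correspond to expansions of the integer $q^nx$, and any two expansions of $x$ are of this kind for a common large $n$.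
\end{proof}

Let $y=x+G_k$, and let $r\ge k$ be the least place with $d_r(x)\ne q_r-2$; it exists because almost all digits are $0$. Then
\begin{equation}\label{eq:carry}
d_i(y)=-1\quad(k\le i<r),\qquad d_r(y)=d_r(x)+1,\qquad d_i(y)=d_i(x)\ \text{ otherwise}.
\end{equation}
Indeed these are legitimate digits, and since $(q_i-1)G_i=G_{i+1}-G_i$ the value changes by $-\sum_{i=k}^{r-1}(G_{i+1}-G_i)+G_r=G_k$. A run of top digits turns into a run of bottom digits. As $r-k$ is unbounded, the map from $x$ to its digit sequence is not Lipschitz for the Hamming metric.

The remedy is to carry in advance. Define the \emph{state} $h(d)$ of a digit $d$ to be $1$ if $d\ge2$ and $0$ if $d\in\{-1,0,1\}$, and put $s_i(x)=h(d_i(x))$. Subtract $q_i$ from every digit in state $1$, add $1$ at the next place, and carry no further. Let $I=\{i\in J:\ i-1\in J\}$ be the set of \emph{sites}, so $I=\{1,2,\dots\}$ in case (a) and $I=\mathbf Z$ in case (b). The new coefficients are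
\[
c_i=d_i+s_{i-1}-q_is_i\quad(i\in I),\qquad\text{and in case (a)}\quad c_0=d_0-q_0s_0 .
\]
Each term $-q_is_iG_i=-s_iG_{i+1}$ removed at place $i$ is restored at place $i+1$, so
\begin{equation}\label{eq:coeff}
x=\sum_{i\in J}c_i(x)\,G_i .
\end{equation}
Inside a run of top digits $c_i=(q_i-2)+1-q_i=-1$, and inside a run of bottom digits $c_i=-1+0-0=-1$. The two runs exchanged by a carry have the same coefficients. The coefficient $c_i$ depends only on the pair $(d_i,s_{i-1})$, so we record this pair, except that the pairs $(q_i-2,1)$ and $(-1,0)$ are recorded by one common symbol $w$. For $x\in\Gamma$ and $i\in I$ let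
\[
v_i(x)=\begin{cases}w&\text{if }(d_i(x),s_{i-1}(x))\in\{(-1,0),\,(q_i-2,1)\},\\ (d_i(x),s_{i-1}(x))&\text{otherwise,}\end{cases}
\]
and let $v(x)=(v_i(x))_{i\in I}$ be the \emph{code} of $x$. We work with the pairs rather than with the $c_i$ because the set of all codes then has a simple description.

\begin{example}\label{ex:carry}
Let $G_i=8^i$, with digits $-1,\dots,6$. Take $x=3+6\cdot8+6\cdot8^2+6\cdot8^3+8^4=7603$ and $y=x+8=7611$, so that $k=1$ and $r=4$ in \eqref{eq:carry}.
\[
\begin{array}{c|cccccc}
i&0&1&2&3&4&5\\ \hline
d_i(x)&3&6&6&6&1&0\\
s_i(x)&1&1&1&1&0&0\\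
c_i(x)&-5&-1&-1&-1&2&0\\
v_i(x)&&w&w&w&(1,1)&(0,0)\\ \hline
d_i(y)&3&-1&-1&-1&2&0\\
s_i(y)&1&0&0&0&1&0\\
c_i(y)&-5&0&-1&-1&-6&1\\
v_i(y)&&(-1,1)&w&w&(2,0)&(0,1)
\end{array}
\]
The codes differ at the sites $1,4,5$, that is, at $k,r,r+1$. A longer run of $6$'s changes more digits but only inserts further columns with $w$ in both codes.
\end{example}

\begin{lemma}\label{lem:upper}
$H(v(x),v(y))\le3\,d(x,y)$ for all $x,y\in\Gamma$.
\end{lemma}

\begin{proof}
Join $x$ to $y$ by $d(x,y)$ steps of the form $\pm G_k$. By the triangle inequality and symmetry it suffices to treat $y=x+G_k$. Let $r$ be as in \eqref{eq:carry}. Since $v_i$ depends only on $d_i$ and $d_{i-1}$, it can change only for $k\le i\le r+1$. For $k<i<r$ we have $d_i(x)=q_i-2$ and $s_{i-1}(x)=h(q_{i-1}-2)=1$, while $d_i(y)=-1$ and $s_{i-1}(y)=h(-1)=0$; so $v_i(x)=v_i(y)=w$. Only the sites $k,r,r+1$ remain.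
\end{proof}

\begin{lemma}\label{lem:lower}
$d(x,y)\le C^3\bigl(H(v(x),v(y))+1\bigr)$ for all $x,y\in\Gamma$, and in case \textup{(b)} even $d(x,y)\le C^3H(v(x),v(y))$.
\end{lemma}

\begin{proof}
For $i\in I$ the coefficient $c_i$ is a function of $v_i$: it is $-1$ if $v_i=w$, for both pairs, and it is $d+t-q_ih(d)$ if $v_i=(d,t)$. If $s_i=0$ then $d_i\in[-1,1]$ and $c_i\in[-1,2]$; if $s_i=1$ then $d_i\in[2,q_i-2]$ and $c_i\in[2-q_i,-1]$. So $c_i\in[2-q_i,2]$, and in case (a) the same two cases give $c_0\in[2-q_0,1]$. By \eqref{eq:coeff}, $d(x,y)\le\sum_{i\in J}|c_i(x)-c_i(y)|$. Each term is at most $q_i\le C^3$, and a term with $i\in I$ vanishes when $v_i(x)=v_i(y)$. The place $0$ in case (a) accounts for the additive $1$.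
\end{proof}

Apart from the passage from $\{g_i\}$ to $\{G_i\}$, this is the only use of the upper bound $C$.

\subsection*{The space of codes}
The alphabet at site $i$ is the finite set
\[
\Sigma_i=\{w\}\cup\bigl((\Delta_i\times\{0,1\})\setminus\{(-1,0),(q_i-2,1)\}\bigr).
\]
Think of a symbol $u=(d,t)\ne w$ as a domino with \emph{upper state} $u^+=h(d)$ and \emph{lower state} $u^-=t$; thus $v_i(x)^+=s_i(x)$ and $v_i(x)^-=s_{i-1}(x)$ when $v_i(x)\ne w$. The symbol $w$ carries no state and only transmits one: if $v_i(x)=w$, then $s_{i-1}(x)=s_i(x)$, both being $0$ or both $1$. For $s,t\in\{0,1\}$ let $T^i_{st}$ be the set of $u\in\Sigma_i\setminus\{w\}$ with $u^+=s$ and $u^-=t$. Then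
\begin{equation}\label{eq:T}
z:=(0,0)\in T^i_{00},\quad o:=(1,0)\in T^i_{00},\quad(0,1)\in T^i_{01},\quad(2,0)\in T^i_{10},\quad(2,1)\in T^i_{11}.
\end{equation}
The last membership needs $2<q_i-2$. This is where $q_i\ge5$ enters: for $q_i=4$ the set $T^i_{11}$ is empty, which is why we passed to $a^3$ and not to $a^2$.

Take $z$ as the base point of $\Sigma_i$. For $u\in\bigoplus_{i\in I}\Sigma_i$ and $i\in J$ let
\[
\sigma_i(u)=u_k^-,\qquad\text{where $k>i$ is least with }u_k\ne w;
\]
such $k$ exists because $u_k=z$ for large $k$. This is the state that arrives at place $i$ from above. For $i\in I$ the definition gives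
\begin{equation}\label{eq:sigma}
\sigma_{i-1}(u)=u_i^-\ \text{ if }u_i\ne w,\qquad\sigma_{i-1}(u)=\sigma_i(u)\ \text{ if }u_i=w .
\end{equation}
Let $V$ be the set of all $v\in\bigoplus_{i\in I}\Sigma_i$ that satisfy the \emph{domino rule}
\begin{equation}\label{eq:rule}
v_i^+=\sigma_i(v)\qquad\text{whenever }v_i\ne w,
\end{equation}
with the Hamming metric. In words: once the symbols $w$ are deleted, adjacent ends of the dominoes agree. In the code of $y$ in Example \ref{ex:carry}, the lower state $0$ of $(2,0)$ passes through two symbols $w$ and meets the upper state $h(-1)=0$ of $(-1,1)$. The symbols $z$ and $o$ have the same upper and the same lower state, so exchanging them does not affect \eqref{eq:rule}. Hence $V$ is swap-closed, and in particular ample.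

\begin{lemma}\label{lem:onto}
The map $x\mapsto v(x)$ sends $\Gamma$ onto $V$.
\end{lemma}

\begin{proof}
Let $x\in\Gamma$. For almost all $i$ we have $d_i=d_{i-1}=0$ and so $v_i(x)=z$. Let $i\in J$ and let $k>i$ be least with $v_k(x)\ne w$. Since $v_j(x)=w$ for $i<j<k$, we get $s_i(x)=s_{i+1}(x)=\dots=s_{k-1}(x)=v_k(x)^-=\sigma_i(v(x))$. If $i\in I$ and $v_i(x)\ne w$, the left side is $v_i(x)^+$. So $v(x)\in V$.

Conversely, let $v\in V$. For $i\in I$ let $d_i=d$ if $v_i=(d,t)$; if $v_i=w$, let $d_i=-1$ when $\sigma_i(v)=0$ and $d_i=q_i-2$ when $\sigma_i(v)=1$. In case (a) let $d_0$ be any digit with $h(d_0)=\sigma_0(v)$. Almost all $d_i$ vanish; let $x=\sum d_iG_i$. Then $s_i(x)=h(d_i)=\sigma_i(v)$ for all $i\in J$, by \eqref{eq:rule} if $v_i\ne w$ and by the choice of $d_i$ otherwise. Now use \eqref{eq:sigma}. If $v_i=(d,t)$, then $(d_i,s_{i-1}(x))=(d,\sigma_{i-1}(v))=(d,t)$, which is not one of the two excluded pairs, so $v_i(x)=v_i$. If $v_i=w$, then $s_{i-1}(x)=\sigma_{i-1}(v)=\sigma_i(v)$, so $(d_i,s_{i-1}(x))$ is $(-1,0)$ or $(q_i-2,1)$ and $v_i(x)=w$.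
\end{proof}

In case (b), Lemmas \ref{lem:upper}--\ref{lem:onto} say that $v$ itself is a bi-Lipschitz equivalence. In case (a) the code remembers only the state of $d_0$ and is not injective. This loss is deliberate: recording place $0$ with the convention $s_{-1}=0$ would impose a condition on the state arriving at the bottom, whereas the next section relies on states being determined from above with nothing required at the lower end. The loss is bounded, and Lemma \ref{lem:correct} repairs it.

\begin{proposition}\label{prop:code}
$(\Gamma,d)\cong V\cong V\times X$.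
\end{proposition}

\begin{proof}
Both $\Gamma$ and $V$ are countable and $V$ is ample. By Lemmas \ref{lem:upper}, \ref{lem:lower} and \ref{lem:onto}, the map $v$ satisfies the hypotheses of Lemma \ref{lem:correct} with $\lambda=3$ and $\mu=C^3$. This gives the first equivalence, and Proposition \ref{prop:absorb} gives the second.
\end{proof}

\section{Removing the domino rule}\label{sec:unfold}

The space $V$ is not a direct sum, and rule \eqref{eq:rule} links sites separated by arbitrarily long runs of $w$. But the rule says that the upper state of each domino is redundant, being determined by the symbols above it. So we try to erase it. Suppose there were bijections $T^i_{1t}\to T^i_{0t}$. Applying them to every domino with upper state $1$ would give a sequence in the smaller alphabets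
\[
\Lambda_i=\{w\}\cup T^i_{00}\cup T^i_{01},
\]
subject to no rule at all. The positions of $w$ and the lower states would be unchanged, so the states $\sigma_i$, and with them the original symbols, could be recovered.

Such bijections do not exist. If $n_s$ digits of $\Delta_i$ have state $s$, then $|T^i_{00}|=n_0-1$, $|T^i_{10}|=n_1$, $|T^i_{01}|=n_0$ and $|T^i_{11}|=n_1-1$, so one would need both $n_1=n_0-1$ and $n_1=n_0+1$; this holds for any assignment of states with $h(-1)=0$ and $h(q_i-2)=1$. It is the cardinality mismatch of Section \ref{sec:absorb} again, with the same cure: multiply by $X$ at each site. This is why we passed to $V\times X$.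

\begin{proposition}\label{prop:unfold}
$V\times X\cong X$.
\end{proposition}

\begin{proof}
Let $D\bigl((u,\omega),(u',\omega')\bigr)=[u\ne u']+H(\omega,\omega')$ be the metric on $\Sigma_i\times X$, with base point $(z,0)$. By (S3) and (S2), $V\times X$ is isometric to the subspace
\[
\widetilde V=\Bigl\{(n_i)_{i\in I}\in\bigoplus_{i\in I}(\Sigma_i\times X):\ n_i=(v_i,\omega_i)\ \text{with }(v_i)_{i\in I}\in V\Bigr\}.
\]
By Corollary \ref{cor:sum} it suffices to show $\widetilde V\cong\bigoplus_{i\in I}(\Lambda_i\times X)$.

\emph{The site maps.} By \eqref{eq:T} the sets $T^i_{1t}$ and $T^i_{0t}$ are nonempty, so the projections of $T^i_{1t}\times X$ and $T^i_{0t}\times X$ to $X$ are onto. Lemma \ref{lem:match} gives bijections $\gamma^i_t:T^i_{1t}\times X\to T^i_{0t}\times X$, $t\in\{0,1\}$, that move the $X$-coordinate by at most $1$. Let $\psi_i:\Sigma_i\times X\to\Lambda_i\times X$ be the identity on $\Lambda_i\times X$ and $\gamma^i_t$ on $T^i_{1t}\times X$. If $\psi_i(v,\omega)=(u,\eta)$, then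
\begin{enumerate}
\item[(i)] $u=w$ if and only if $v=w$, and otherwise $u^-=v^-$;
\item[(ii)] $H(\omega,\eta)\le1$.
\end{enumerate}
Moreover,
\begin{enumerate}
\item[(iii)] a point $m=(w,\eta)$ has the single preimage $m$; a point $m=(u,\eta)$ with $u\in T^i_{0t}$ has exactly two preimages, namely $m$, with upper state $0$, and $(\gamma^i_t)^{-1}(m)$, with upper state $1$.
\end{enumerate}
Define $\Psi:\widetilde V\to\bigoplus(\Lambda_i\times X)$ by $\Psi((n_i))=(\psi_i(n_i))$. Since $\psi_i(z,0)=(z,0)$, the image lies in the direct sum.

\emph{$\Psi$ is bijective.} Let $m=(m_i)$ be in the target, $m_i=(u_i,\eta_i)$, and put $\sigma_i=\sigma_i(u)$. These states depend only on the positions of $w$ and on the lower states. By (i), any family $n_i=(v_i,\omega_i)$ in $\bigoplus(\Sigma_i\times X)$ with $\psi_i(n_i)=m_i$ for all $i$ has $\sigma_i(v)=\sigma_i$. Such a family lies in $\widetilde V$ exactly when $v_i^+=\sigma_i$ at every site with $u_i\ne w$, and by (iii) this singles out one preimage at each site: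
\begin{equation}\label{eq:inverse}
n_i=\begin{cases}m_i&\text{if }u_i=w\text{ or }\sigma_i=0,\\ (\gamma^i_t)^{-1}(m_i)&\text{if }u_i\in T^i_{0t}\text{ and }\sigma_i=1.\end{cases}
\end{equation}
It remains to check that \eqref{eq:inverse} defines an element of the direct sum. For all but finitely many $i\in I$ we have $m_i=m_{i+1}=(z,0)$; then $\sigma_i=z^-=0$ and $n_i=(z,0)$. When $I=\mathbf Z$ this covers both ends.

\emph{$\Psi$ is Lipschitz.} Let $n,\bar n\in\widetilde V$ have images $m,\bar m$, with bars on all data of the second family. If $n_i=\bar n_i$ then $m_i=\bar m_i$. Otherwise $D(n_i,\bar n_i)\ge1$, and (ii) gives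
\[
D(m_i,\bar m_i)\le1+H(\eta_i,\bar\eta_i)\le3+H(\omega_i,\bar\omega_i)\le4D(n_i,\bar n_i).
\]
Summing over $i$ shows that $\Psi$ increases distances by a factor of at most $4$.

\emph{$\Psi^{-1}$ is Lipschitz.} The inverse is not local: $n_i$ depends on $\sigma_i$, which may come from far above. What saves the estimate is that a change of state travels down through a run of $w$, where by \eqref{eq:inverse} it has no effect, and is stopped by the first domino it meets, whose lower state is read off from $m$. So each changed site spoils at most one other site. To make this precise, let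
\[
P=\{i:\ m_i\ne\bar m_i\},\qquad Q=\{i\notin P:\ u_i=\bar u_i\ne w,\ \sigma_i\ne\bar\sigma_i\},\qquad \delta=\sum_iD(m_i,\bar m_i)\ge|P| .
\]
By \eqref{eq:inverse}, $n_i=\bar n_i$ for $i\notin P\cup Q$. For $i\in Q$ let $k(i)$ be the least $k>i$ with $k\in P$ or $u_k\ne w$. We claim that $k(i)\in P$. The sites strictly between $i$ and $k(i)$ lie outside $P$ and carry $w$ in $u$, hence also in $\bar u$. If $k(i)$ were not in $P$, then $u_{k(i)}=\bar u_{k(i)}\ne w$, and so $\sigma_i=u_{k(i)}^-=\bar\sigma_i$, contrary to $i\in Q$. Next let $i<i'$ be in $Q$. Then $u_{i'}\ne w$ gives $k(i)\le i'$, and $i'\notin P$ gives $k(i)\ne i'$, so $k(i)<i'<k(i')$. Thus $k:Q\to P$ is injective and $|Q|\le|P|$.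

At a site $i\in Q$, one of $n_i,\bar n_i$ equals $m_i$ and the other is $(\gamma^i_t)^{-1}(m_i)$, so $D(n_i,\bar n_i)\le1+1=2$ by (ii). At a site $i\in P$, again by (ii),
\[
D(n_i,\bar n_i)\le1+H(\omega_i,\bar\omega_i)\le3+H(\eta_i,\bar\eta_i)\le3+D(m_i,\bar m_i).
\]
Altogether $\sum_iD(n_i,\bar n_i)\le2|Q|+3|P|+\delta\le6\delta$.
\end{proof}

The alphabets $\Sigma_i$ may vary with $i$, but Lemma \ref{lem:match} always yields displacement $1$, so the constants $4$ and $6$ do not depend on the site. The proof used only that $z\in T^i_{00}$ and that the four sets $T^i_{st}$ are nonempty. If $T^i_{11}$ were empty, a symbol of $T^i_{01}$ receiving the state $1$ from above would have no admissible preimage, and $\Psi$ could not be made onto.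

\section{Proof of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:general}]
In cases (a) and (b) of Theorem \ref{thm:general}, the given word metric is equivalent to $d$ by the first paragraph of Section \ref{sec:code}, and Propositions \ref{prop:code} and \ref{prop:unfold} give $(\Gamma,d)\cong V\cong V\times X\cong X$. Part (c) was proved in Section \ref{sec:absorb}. For (d), a product of finitely many bi-Lipschitz equivalences is a bi-Lipschitz equivalence for the sum metrics, with the largest of the constants, and a finite product of copies of $X$ is isometric to $X$ by (S3).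

Part (a) with $g_i=a^i$ and $C=a$ is the first statement of Theorem \ref{thm:main}. Since $X$ does not depend on the base, composing the equivalence $(\mathbf Z,d_A)\to X$ with the inverse of the equivalence $(\mathbf Z,d_B)\to X$ gives a bi-Lipschitz equivalence $(\mathbf Z,d_A)\to(\mathbf Z,d_B)$ for all $a,b\ge2$. The same composition shows that every space in Theorem \ref{thm:general}, including $(\mathbf Z,d_A)\times(\mathbf Z,d_B)$, is equivalent to $(\mathbf Z,d_A)$ and to $(\mathbf Z,d_B)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Nathanson}
Melvyn B. Nathanson, \emph{Bi-Lipschitz equivalent metrics on groups, and a problem in additive number theory}, arXiv:0902.3254 (2009).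

\end{thebibliography}
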